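
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem*{conjecture}{Conjecture}
\newtheorem{proposition}{Proposition}[section]
\newtheorem{lemma}[proposition]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[proposition]{Example}
\numberwithin{equation}{section}

\title{Isomorphism and quasi-isomorphism of $p$-local\\ torsion-free abelian groups of finite rank}


\begin{abstract}
Let $\cong_{n,p}$ and $\sim_{n,p}$ denote isomorphism and quasi-isomorphism of $p$-local torsion-free abelian groups of rank $n$. It was conjectured that $\cong_{m,p}$ and $\sim_{n,q}$ are Borel incomparable for all $m,n\ge 3$ and all primes $p,q$. We disprove this: an explicit, elementary construction shows that $\sim_{3,p}$ is Borel reducible to $\cong_{m,p}$ for every $m\ge 4$. We then show that these are the only failures. The second part uses Ioana's cocycle superrigidity theorem and the congruence subgroup property to replace an arbitrary reduction by an algebraic equivariant map between Grassmannians. In all other cases such a map either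 does not exist or forces inequivalent groups to have equivalent images.
\end{abstract}

\section{Introduction}

\paragraph{The question.}
A torsion-free abelian group has rank $n$ if it is isomorphic to a subgroup of $\mathbb Q^n$ that contains $n$ linearly independent elements. Let $R(\mathbb Q^n)$ be the standard Borel space of all rank-$n$ subgroups of $\mathbb Q^n$, a Borel subset of the power set $\mathcal P(\mathbb Q^n)$. For a prime $p$, a torsion-free abelian group is \emph{$p$-local} if it is $q$-divisible for every prime $q\ne p$. The $p$-local groups in $R(\mathbb Q^n)$ form a standard Borel space, on which we study two equivalence relations.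
\begin{itemize}
\item $A\cong_{n,p}B$ if $A$ and $B$ are isomorphic, that is, $\varphi(A)=B$ for some $\varphi\in GL_n(\mathbb Q)$.
\item $A$ and $B$ are \emph{quasi-equal} if $A\cap B$ has finite index in both $A$ and $B$. They are \emph{quasi-isomorphic}, $A\sim_{n,p}B$, if $\varphi(A)$ and $B$ are quasi-equal for some $\varphi\in GL_n(\mathbb Q)$.
\end{itemize}
We omit subscripts when they are clear. Isomorphic groups are quasi-isomorphic.

Let $E,F$ be equivalence relations on standard Borel spaces $X,Y$. A \emph{Borel reduction} of $E$ to $F$ is a Borel map $\theta:X\to Y$ with $x\,E\,y\Leftrightarrow\theta(x)\,F\,\theta(y)$ for all $x,y\in X$. If there is one we write $E\le_BF$; then the $F$-class of $\theta(x)$ is a complete invariant for $E$, so classifying up to $E$ is no harder than classifying up to $F$. The relations are \emph{Borel incomparable}, $E\perp_BF$, if $E\not\le_BF$ and $F\not\le_BE$.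

Quasi-isomorphism ignores finite indices, and one might expect the coarser relation to be the simpler one. The known results say otherwise. For $n\ge3$:
\begin{enumerate}
\item[(i)] if $p\ne q$, then $\cong_{n,p}\ \perp_B\ \cong_{n,q}$ and $\sim_{n,p}\ \perp_B\ \sim_{n,q}$;
\item[(ii)] $\cong_{n,p}\ \perp_B\ \sim_{n,p}$.
\end{enumerate}
So in a fixed rank neither the prime nor the kind of equivalence can be exchanged. The following conjecture from \cite{Coskey} says that the two kinds of equivalence remain incomparable when ranks and primes vary.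

\begin{conjecture}
For $m,n\ge3$ and $p,q$ prime, $\cong_{m,p}\ \perp_B\ \sim_{n,q}$.
\end{conjecture}

\paragraph{The answer.}

\begin{theoremA}
For every prime $p$ and every $m\ge 4$, $\ \sim_{3,p}\ \le_B\ \cong_{m,p}$. In particular the conjecture is false.
\end{theoremA}

\begin{theoremB}
Let $m,n\ge3$ and let $p,q$ be primes. Then $\cong_{m,p}\ \perp_B\ \sim_{n,q}$ unless $n=3$, $p=q$ and $m\ge4$. In that exceptional case $\sim_{3,p}\ \le_B\ \cong_{m,p}$ and $\cong_{m,p}\ \not\le_B\ \sim_{3,p}$.
\end{theoremB}

\paragraph{Why rank three is special.}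
A $p$-local group $A$ of rank $n$ is encoded by a finitely generated $\mathbb Z_p$-submodule $L_A\subseteq\mathbb Q_p^n$ (Section~\ref{sec:dual}). Isomorphism of groups is $GL_n(\mathbb Q)$-equivalence of the modules $L_A$. Quasi-isomorphism is $GL_n(\mathbb Q)$-equivalence of the subspaces $C_A=\mathbb Q_pL_A$ they span. So $\sim$ is about subspaces, and $\cong$ is about lattices in subspaces.

In a line, any two lattices differ by a power of $p$, which is a rational scalar; on lines, the two relations coincide. A reduction of $\sim$ to $\cong$ should therefore code subspaces by lines. In $\mathbb Q_p^3$ this is possible: a subspace other than $0$ and $\mathbb Q_p^3$ is a line, or a plane, which is the orthogonal complement of a line. The one remaining task is to keep the two families of lines apart, and one extra dimension is enough for that: code the plane $U$ by the lattice $(U^\perp\cap\mathbb Z_p^3)\oplus\mathbb Z_pe_4$ of rank two. Unless $U^\perp$ is spanned by a rational vector, which is an easy case, the rational vectors in the span of this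 lattice are just the multiples of $e_4$, so $U^\perp$ can be recovered modulo $e_4$. This is Theorem~A. Its proof, in Sections~\ref{sec:dual} and~\ref{sec:A}, is complete and elementary.

For Theorem~B, superrigidity shows that an arbitrary reduction induces a map $F$ between Grassmannians that is equivariant for an algebraic representation of $SL_N$ (Section~\ref{sec:rigidity}). This quickly settles distinct primes, and the direction $\cong\,\not\le_B\,\sim$ (Section~\ref{sec:first}). If $\sim$ is reduced to $\cong$ at the same prime, then $F$ has to be built from lines, in a sense made precise in Section~\ref{sec:fixed}. This forces collisions (Section~\ref{sec:collisions}). From rank $3$ to rank $3$, the lines and the planes of $\mathbb Q_p^3$ are both coded by lines in $\mathbb Q_p^3$, with no room to separate them. From rank $4$ on, a plane $x\subset\mathbb Q_p^4$ can be coded only through the line $\Lambda^2x$, and the self-duality of $\Lambda^2\mathbb Q^4$ makes $x$ collide with $x^\perp$.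

The case $m=n=3$, $p=q$ of Theorem~B is contained in (ii). We prove it here, since it is the smallest example of a collision; neither (i) nor (ii) is used in what follows.

\section{Groups as lattices in $p$-adic subspaces}\label{sec:dual}

Vectors are columns, $\xi\cdot a=\xi^Ta$, and $g^{-T}$ is the inverse transpose of $g$; orthogonal complements $V^\perp$ are taken with respect to this form. A \emph{lattice} in a finite-dimensional $\mathbb Q_p$-space $V$ is a finitely generated $\mathbb Z_p$-submodule that spans $V$. If $M,M'$ are lattices in $V$, then $p^cM\subseteq M'\subseteq p^{-c}M$ for some $c\ge0$; since $p^{-c}M/p^cM$ is finite, $V$ has only countably many lattices. If $\dim V=1$, then $M'=p^cM$ for some $c\in\mathbb Z$.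

Let $\mathrm{Gr}(\mathbb Q_p^n)=\bigsqcup_k\mathrm{Gr}_k(\mathbb Q_p^n)$ be the compact space of subspaces of $\mathbb Q_p^n$. Each $\mathrm{Gr}_k(\mathbb Q_p^n)$ is clopen and is a homogeneous space of the compact group $GL_n(\mathbb Z_p)$. For $V\in\mathrm{Gr}(\mathbb Q_p^n)$ the module $V\cap\mathbb Z_p^n$ is a lattice in $V$ and a direct summand of $\mathbb Z_p^n$, and $k(V\cap\mathbb Z_p^n)=kV\cap\mathbb Z_p^n$ for $k\in GL_n(\mathbb Z_p)$.

The form $\xi\cdot a$ modulo $\mathbb Z_p$ identifies $\mathbb Q_p^n$ with its Pontryagin dual. For a $\mathbb Z_p$-submodule $M$ put $M^\circ=\{\xi:\xi\cdot M\subseteq\mathbb Z_p\}$; then $M^{\circ\circ}=\overline M$. For a $p$-local $A\le\mathbb Q^n$ of rank $n$ let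
\[
L_A=\{\xi\in\mathbb Q_p^n:\ \xi\cdot a\in\mathbb Z_p\text{ for all }a\in A\},\qquad C_A=\mathbb Q_pL_A,
\]
and for a finitely generated $\mathbb Z_p$-submodule $L\subseteq\mathbb Q_p^n$ let $A(L)=\{a\in\mathbb Q^n: L\cdot a\subseteq\mathbb Z_p\}$.

\begin{lemma}\label{lem:dual}
\begin{enumerate}
\item[(a)] $A\mapsto L_A$ is a bijection from the $p$-local groups of rank $n$ in $\mathbb Q^n$ onto the finitely generated $\mathbb Z_p$-submodules of $\mathbb Q_p^n$, with inverse $L\mapsto A(L)$.
\item[(b)] $L_{\varphi A}=\varphi^{-T}L_A$ for $\varphi\in GL_n(\mathbb Q)$. Hence $A\cong B$ if and only if $L_B\in GL_n(\mathbb Q)L_A$.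
\item[(c)] $A$ and $B$ are quasi-equal if and only if $C_A=C_B$. Hence $A\sim B$ if and only if $C_B\in GL_n(\mathbb Q)C_A$.
\item[(d)] Every $\sim_{n,p}$-class is countable. The map $A\mapsto C_A$ is Borel, and the map $V\mapsto A(V\cap\mathbb Z_p^n)$ on $\mathrm{Gr}(\mathbb Q_p^n)$ is continuous.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $A$ is torsion-free and $p$-local, it is a module over $\mathbb Z_{(p)}$. It contains a basis $b_1,\dots,b_n$ of $\mathbb Q^n$. Put $B_0=\bigoplus\mathbb Z_pb_i$. The closure $M=\overline A$ contains $B_0$, so it is an open $\mathbb Z_p$-submodule, and $M=A+B_0$ because $A$ is dense in $M$ and $B_0$ is open. We claim $M\cap\mathbb Q^n=A$. If $x\in M\cap\mathbb Q^n$, write $x=a+z$ with $a\in A$, $z\in B_0$. Then $z\in\mathbb Q^n\cap B_0=\bigoplus\mathbb Z_{(p)}b_i\subseteq A$, so $x\in A$.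

Now $L_A=M^\circ$ is contained in the lattice $B_0^\circ$, so it is finitely generated, and $A(L_A)=\mathbb Q^n\cap M^{\circ\circ}=\mathbb Q^n\cap M=A$. Conversely, let $L$ be finitely generated. Then $L^\circ$ is an open $\mathbb Z_p$-submodule. Hence $A(L)=\mathbb Q^n\cap L^\circ$ is $q$-divisible for $q\ne p$ (as $q$ is a unit of $\mathbb Z_p$), contains a nonzero multiple of each standard basis vector, and is dense in $L^\circ$. So $A(L)$ is $p$-local of rank $n$ and $L_{A(L)}=L^{\circ\circ}=L$.

(b) This follows from $\xi\cdot\varphi a=\varphi^T\xi\cdot a$ and (a).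

(c) If $A\cap B$ has finite index in both groups, then $rA\subseteq B$ and $rB\subseteq A$ for some $r\ge1$. Hence $rL_B\subseteq L_A$ and $rL_A\subseteq L_B$, so $C_A=C_B$. If $C_A=C_B$, then $L_A$ and $L_B$ are lattices in the same space, so $p^cL_A\subseteq L_B\subseteq p^{-c}L_A$ for some $c\ge0$. Applying $A(\cdot)$, which reverses inclusions, we get $p^cA\subseteq B\subseteq p^{-c}A$. Thus $A\cap B$ contains $p^cA$ and $p^cB$, and these have finite index in $A$ and $B$ because $|A/pA|\le p^n$ for a torsion-free group of rank $n$. The second statement follows with (b).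

(d) There are countably many spaces $gC_A$, $g\in GL_n(\mathbb Q)$, and countably many lattices in each. By (a) and (c) the class of $A$ is countable.

For continuity, fix $a\in\mathbb Q^n$ and $j\ge1$ with $a\in p^{-j}\mathbb Z_p^n$. Whether $a\in A(V\cap\mathbb Z_p^n)$ depends only on the image of $V\cap\mathbb Z_p^n$ in $(\mathbb Z/p^j)^n$. This image does not change when $V$ is moved by an element of the open subgroup $\ker(GL_n(\mathbb Z_p)\to GL_n(\mathbb Z/p^j))$, whose orbits in $\mathrm{Gr}_k(\mathbb Q_p^n)$ are open. So the condition is locally constant in $V$.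

The same remark shows that $V\mapsto(V\cap\mathbb Z_p^n\bmod p^j)_{j\ge1}$ is continuous. It is injective, since $V\cap\mathbb Z_p^n$ is closed, and $\mathrm{Gr}(\mathbb Q_p^n)$ is compact, so it is a homeomorphism onto its image. It remains to see that $C_A\cap\mathbb Z_p^n\bmod p^j$ is a Borel function of $A$ for each $j$. We have
\[
C_A\cap\mathbb Z_p^n=\bigcup_ip^{-i}(L_A\cap p^i\mathbb Z_p^n),
\]
an increasing union, eventually constant since $\mathbb Z_p^n$ is Noetherian. So it is enough to treat $L_A\cap p^i\mathbb Z_p^n\bmod p^{i+j}$ for each $i$. Enumerate $\mathbb Q^n=\{a_1,a_2,\dots\}$. Then $L_A\cap p^i\mathbb Z_p^n$ is the decreasing intersection over $r$ of the compact sets $\{\xi\in p^i\mathbb Z_p^n:\xi\cdot a_t\in\mathbb Z_p\text{ for all }t\le r\text{ with }a_t\in A\}$. By compactness, its image modulo $p^{i+j}$ is the intersection of the images of these sets, each of which depends only on $A\cap\{a_1,\dots,a_r\}$.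
\end{proof}

\begin{example}\label{ex:lines}
For $\zeta\in\mathbb Z_p$ let $L=\mathbb Z_p\binom1\zeta$ and $A_\zeta=A(L)=\{(a,b)\in\mathbb Q^2:a+\zeta b\in\mathbb Z_p\}$. By Lemma~\ref{lem:dual}(c), $A_\zeta\sim A_{\zeta'}$ if and only if some $g\in GL_2(\mathbb Q)$ takes the line through $\binom1\zeta$ to the line through $\binom1{\zeta'}$, that is, if and only if $\zeta'$ is a rational fractional linear transform of $\zeta$. In that case $p^cg$ takes one lattice to the other for a suitable $c$, so $A_\zeta\cong A_{\zeta'}$. By the same argument, isomorphism and quasi-isomorphism agree on all groups with $\dim C_A=1$.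

For planes they do not. Suppose that the plane $x=\langle v_1,v_2\rangle\subset\mathbb Q_p^3$ has stabilizer $\mathbb Q^*$ in $GL_3(\mathbb Q)$; almost every plane has this property, see Section~\ref{sec:tools}. The lattices $M=\mathbb Z_pv_1\oplus\mathbb Z_pv_2$ and $M'=\mathbb Z_pv_1\oplus\mathbb Z_ppv_2$ give quasi-equal groups. An isomorphism would give an element of $GL_3(\mathbb Q)$ fixing $x$ and mapping $M$ to $M'$, that is, a scalar doing so. There is none: $M'$ has index $p$ in $M$, while the index of a scalar multiple of $M$ contained in $M$ is an even power of $p$.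
\end{example}

Equivalence of subspaces under the rational general linear group does not depend on the ambient space:

\begin{lemma}\label{lem:hull}
For $x\in\mathrm{Gr}(\mathbb Q_p^n)$ there is a smallest $\mathbb Q$-subspace $R_x\le\mathbb Q^n$ with $x\subseteq R_x\otimes\mathbb Q_p$, and $R_{hx}=hR_x$ for $h\in GL_n(\mathbb Q)$. Consequently, if $x,y\subseteq\mathbb Q_p^r\subseteq\mathbb Q_p^n$ and $y=hx$ with $h\in GL_n(\mathbb Q)$, then $y=gx$ for some $g\in GL_r(\mathbb Q)$.
\end{lemma}

\begin{proof}
Existence follows from $(R\cap R')\otimes\mathbb Q_p=(R\otimes\mathbb Q_p)\cap(R'\otimes\mathbb Q_p)$, and equivariance from uniqueness. In the last statement $R_x,R_y\subseteq\mathbb Q^r$. Extend the isomorphism $h|_{R_x}:R_x\to R_y$ to some $g\in GL_r(\mathbb Q)$; since $x\subseteq R_x\otimes\mathbb Q_p$, we get $gx=hx=y$.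
\end{proof}

\section{Proof of Theorem A}\label{sec:A}

Let $m\ge4$ and regard $\mathbb Q_p^3=\langle e_1,e_2,e_3\rangle$ as a subspace of $\mathbb Q_p^m$. For $U\in\mathrm{Gr}(\mathbb Q_p^3)$, with $U^\perp$ taken in $\mathbb Q_p^3$, put
\[
V(U)=\begin{cases}0,&\dim U=0,\\ U,&\dim U=1,\\ U^\perp\oplus\mathbb Q_pe_4,&\dim U=2,\\ \mathbb Q_p^m,&\dim U=3.\end{cases}
\]
The map $V$ is continuous: on $\mathrm{Gr}_k(\mathbb Q_p^3)$ it is constant for $k=0,3$, and it is equivariant for the continuous homomorphism $GL_3(\mathbb Z_p)\to GL_m(\mathbb Z_p)$ given by $g\mapsto g\oplus1$ for $k=1$ and by $g\mapsto g^{-T}\oplus1$ for $k=2$. For $p$-local $A\le\mathbb Q^3$ of rank $3$ put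
\[
\Theta(A)=A(L),\qquad L=V(C_A)\cap\mathbb Z_p^m .
\]
By Lemma~\ref{lem:dual}(d), $\Theta$ is Borel. We show that it reduces $\sim_{3,p}$ to $\cong_{m,p}$. Let $A'$ be a second group, with lattice $L'$. By Lemma~\ref{lem:dual}, we must show
\[
L'\in GL_m(\mathbb Q)L\iff C_{A'}\in GL_3(\mathbb Q)C_A.
\]

For $\dim C_A=0,1,2,3$ the lattice $L$ has rank $0,1,2,m$, and these four numbers are distinct. The left-hand side implies that $L$ and $L'$ have the same rank, and the right-hand side implies $\dim C_A=\dim C_{A'}$. So we may assume $\dim C_A=\dim C_{A'}$. In dimensions $0$ and $3$ both sides always hold.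

\emph{Dimension $1$.} If $C_{A'}=gC_A$ with $g\in GL_3(\mathbb Q)$, then $gL$ and $L'$ are lattices in the same line, so $p^cgL=L'$ for some $c$; extend $p^cg$ by the identity on $e_4,\dots,e_m$. Conversely, if $hL=L'$ with $h\in GL_m(\mathbb Q)$, then $hC_A=C_{A'}$, and Lemma~\ref{lem:hull} gives $C_{A'}\in GL_3(\mathbb Q)C_A$.

\emph{Dimension $2$.} Put $\ell=C_A^\perp$ and $\ell'=C_{A'}^\perp$, lines in $\mathbb Q_p^3$. Since $C_{A'}=gC_A$ if and only if $\ell'=g^{-T}\ell$, the right-hand side says $\ell'\in GL_3(\mathbb Q)\ell$. Moreover $L=(\ell\cap\mathbb Z_p^3)\oplus\mathbb Z_pe_4$, and similarly for $L'$.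

If $\ell'=g\ell$ with $g\in GL_3(\mathbb Q)$, choose $c$ with $p^cg(\ell\cap\mathbb Z_p^3)=\ell'\cap\mathbb Z_p^3$. The map that equals $p^cg$ on $\mathbb Q^3$ and fixes $e_4,\dots,e_m$ sends $L$ to $L'$.

Conversely, let $hL=L'$ with $h\in GL_m(\mathbb Q)$. Then $h$ maps $\Pi=\ell\oplus\mathbb Q_pe_4$ onto $\Pi'=\ell'\oplus\mathbb Q_pe_4$. We look at the rational vectors in these planes. If $v\in\Pi\cap\mathbb Q^m$, then $v=v'+v_4e_4$ with $v_4\in\mathbb Q$ and $v'\in\ell\cap\mathbb Q^3$. So $\Pi\cap\mathbb Q^m=(\ell\cap\mathbb Q^3)\oplus\mathbb Qe_4$, and likewise for $\Pi'$. Since $h(\Pi\cap\mathbb Q^m)=\Pi'\cap\mathbb Q^m$, the line $\ell$ is spanned by a rational vector if and only if $\ell'$ is.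
\begin{itemize}
\item If both are, then $\ell'\in GL_3(\mathbb Q)\ell$, because $GL_3(\mathbb Q)$ is transitive on nonzero rational vectors.
\item If neither is, then $\Pi\cap\mathbb Q^m=\mathbb Qe_4=\Pi'\cap\mathbb Q^m$, so $he_4\in\mathbb Q^*e_4$. Hence $h$ induces an automorphism of $\mathbb Q^m/\mathbb Qe_4$, a space with basis the images of the $e_i$, $i\ne4$. It carries the image of $\Pi$, which is $\ell$, to the image of $\Pi'$, which is $\ell'$. Both lie in the span of $e_1,e_2,e_3$ over $\mathbb Q_p$, so $\ell'\in GL_3(\mathbb Q)\ell$ by Lemma~\ref{lem:hull}.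
\end{itemize}
This proves Theorem~A; with $m=4$, $n=3$ and $q=p$ it disproves the conjecture. \qed

\section{Tools for Theorem B}\label{sec:tools}

Let $N\ge3$. Put $\Gamma(c)=\ker(SL_N(\mathbb Z)\to SL_N(\mathbb Z/c))$ and, for a prime $v$, $K_v(c)=\ker(SL_N(\mathbb Z_v)\to SL_N(\mathbb Z_v/c))$. We use the following published facts.
\begin{itemize}
\item[\textbf{(T)}] $SL_N(\mathbb Z)$ and its finite index subgroups have property (T) (Kazhdan).
\item[\textbf{(SA)}] $\Gamma(c)$ is dense in $\prod_vK_v(c)$, and $SL_N(\mathbb Q)$ is dense in $SL_N(\mathbb Q_p)$.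
\item[\textbf{(CSP)}] Every finite index subgroup of $SL_N(\mathbb Z)$ contains some $\Gamma(c)$ (Bass--Lazard--Serre; Mennicke; Bass--Milnor--Serre \cite{BMS}).
\item[\textbf{(Ioana)}] \cite{Ioana} Let the countable group $\Gamma$ have property (T), let $\Gamma\curvearrowright(X,\mu)=\varprojlim(X_j,\mu_j)$, with $X_j$ finite, be essentially free, ergodic and probability measure preserving, and let $\alpha:\Gamma\times X\to\Lambda$ be a measurable cocycle into a countable group. Then $\alpha$ is cohomologous to a cocycle that factors through $\Gamma\times X_j$ for some $j$.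
\end{itemize}
Here a cocycle satisfies $\alpha(\gamma\gamma',x)=\alpha(\gamma,\gamma'x)\alpha(\gamma',x)$ almost everywhere, and it is cohomologous to $\alpha'(\gamma,x)=\beta(\gamma x)\alpha(\gamma,x)\beta(x)^{-1}$ for measurable $\beta:X\to\Lambda$.

By (CSP) a finite index subgroup of $SL_N(\mathbb Z)$ contains $1+ctE_{ij}$ for some $c\ge1$ and all $t\in\mathbb Z$, $i\ne j$. Its Zariski closure contains all elementary subgroups, so it is Zariski dense in $SL_N$.

\begin{lemma}[cf.\ {\cite[\S16]{BMS}}]\label{lem:rat}
If $\Gamma\le SL_N(\mathbb Z)$ has finite index and $\psi:\Gamma\to GL_D(\mathbb Q)$ is a homomorphism, then there is a $\mathbb Q$-rational representation $\Psi:SL_N\to GL_D$ that agrees with $\psi$ on a finite index subgroup.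
\end{lemma}

\begin{proof}
$\Gamma$ is finitely generated, so $\psi(\Gamma)\subseteq GL_D(\mathbb Z_{w})$ for some prime $w$. By (CSP) choose $c$ with $\Gamma(c)\le\Gamma$ and $\psi(\Gamma(c))\subseteq\ker(GL_D(\mathbb Z_w)\to GL_D(\mathbb Z/w))$, a pro-$w$ group. By (CSP) the groups $\Gamma(c')$ are cofinal among finite index subgroups, so by (SA) the profinite completion of $\Gamma(c)$ is $\prod_vK_v(c)$. Hence $\psi|_{\Gamma(c)}$ extends to a continuous homomorphism from this product to the same pro-$w$ group. For $v\ne w$ the extension is trivial on the factor $K_v(c)$: if $v\mid c$, this group is pro-$v$; if $v\nmid c$, it is $SL_N(\mathbb Z_v)$, which is generated by elementary subgroups isomorphic to $\mathbb Z_v$. By continuity the extension is trivial on $\prod_{v\ne w}K_v(c)$. So $\psi|_{\Gamma(c)}$ is the restriction of a continuous, hence analytic, homomorphism $\psi_w:K_w(c)\to GL_D(\mathbb Z_w)$.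

The differential $sl_N(\mathbb Q_w)\to gl_D(\mathbb Q_w)$ of $\psi_w$ integrates to an algebraic representation $\Psi$, over $\mathbb Q_w$, of the simply connected group $SL_N$. It agrees with $\psi_w$ near $1$, hence with $\psi$ on a finite index subgroup $\Gamma'$, which is Zariski dense. A matrix coefficient of $\Psi$ has the form $\sum c_if_i$ with $f_i\in\mathbb Q[SL_N]$, $c_1=1$, and $c_1,c_2,\dots\in\mathbb Q_w$ linearly independent over $\mathbb Q$. On $\Gamma'$ it and all $f_i$ take rational values, so $f_i=0$ on $\Gamma'$ for $i\ge2$, and hence $f_i=0$. So $\Psi$ is defined over $\mathbb Q$.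
\end{proof}

\paragraph{Measures.} For $1\le k\le N-1$ the group $SL_N(\mathbb Z_p)$ is transitive on $\mathrm{Gr}_k(\mathbb Q_p^N)$, which carries a unique $SL_N(\mathbb Z_p)$-invariant probability measure; ``null'' refers to it. It lies in the smooth measure class, so it is quasi-invariant under $GL_N(\mathbb Q_p)$ and nonatomic, and proper Zariski closed subsets are null. In particular countable sets are null. If $g\in GL_N(\mathbb Q)$ is not scalar, then $\{x:gx=x\}$ is null: otherwise this Zariski closed set would be all of $\mathrm{Gr}_k(\mathbb Q_p^N)$, so $g$ would fix every $k$-dimensional subspace, hence every line, since a line is an intersection of $k$-dimensional subspaces. So for almost every $x$ the stabilizer of $x$ in $GL_N(\mathbb Q)$ is $\mathbb Q^*$.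

A dense subgroup of a compact group $H$ acts ergodically on every transitive $H$-space. In particular $SL_N(\mathbb Z)$ acts ergodically on $\mathrm{Gr}_k(\mathbb Q_p^N)$, so for sets $Z_1,Z_2$ of positive measure
\begin{equation}\label{eq:erg}
gZ_1\cap Z_2\ \text{ has positive measure for some } g\in SL_N(\mathbb Z).
\end{equation}
Finally, $x\mapsto x^\perp$ carries the invariant measure of $\mathrm{Gr}_k(\mathbb Q_p^N)$ to that of $\mathrm{Gr}_{N-k}(\mathbb Q_p^N)$, because $(gx)^\perp=g^{-T}x^\perp$.

\section{Rigidity: from Borel maps to algebraic maps}\label{sec:rigidity}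

A Borel reduction between two of our relations will give a Borel map $f$ from a piece of a Grassmannian $\mathrm{Gr}_k(\mathbb Q_p^N)$ to $\mathrm{Gr}(\mathbb Q_q^m)$ that takes $SL_N(\mathbb Z)$-equivalent points to $GL_m(\mathbb Q)$-equivalent ones (Lemma~\ref{lem:hyp}). In this section we show that such an $f$ is, on a smaller piece and up to rational corrections, the restriction of an algebraic equivariant map.

For $V\in\mathrm{Gr}(\mathbb Q_q^m)$ let $S_V=\{a\in M_m(\mathbb Q):aV\subseteq V\}$. This is a unital algebra, the stabilizer of $V$ in $GL_m(\mathbb Q)$ is its unit group $S_V^\times$, and $S_{hV}=hS_Vh^{-1}$ for $h\in GL_m(\mathbb Q)$.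

To see the idea, suppose that $S_{f(x)}=\mathbb Q$ for almost every $x$. If $f(\gamma x)=hf(x)$ with $h\in GL_m(\mathbb Q)$, then $h$ is unique up to scalars, so we get a cocycle into $PGL_m(\mathbb Q)$. Superrigidity straightens it, on a smaller piece, to a homomorphism on a congruence subgroup. By Lemma~\ref{lem:rat} this homomorphism is algebraic near the identity, and it lifts to a representation $\tau$ of the simply connected group $SL_N$ in $GL_m$. Then a rational correction of $f$ is $\tau$-equivariant under a congruence subgroup. If $q\ne p$, strong approximation lets us move the target while the source stands still, and $f$ would be essentially constant. If $q=p$, continuity extends the equivariance to an open subgroup of $SL_N(\mathbb Q_p)$, and Zariski density gives an extension of the map that is equivariant under the whole group. In general the stabilizer algebra $S$ can be larger than $\mathbb Q$. Then the cocycle takes values in the normalizer of $S$ modulo $S^\times$, and the lift to $GL_m$ requires care. We choose it so that it commutes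 with $S$ modulo the radical; this is (c) below, and Section~\ref{sec:fixed} depends on it.

\begin{proposition}\label{prop:rigid}
Let $N\ge3$, $1\le k\le N-1$, $m\ge1$, and let $p,q$ be primes. Let $X\subseteq\mathrm{Gr}_k(\mathbb Q_p^N)$ be an orbit of $K=K_p(p^2)$ and $f:X\to\mathrm{Gr}(\mathbb Q_q^m)$ a Borel map such that
\begin{align}
&f(\gamma x)\in GL_m(\mathbb Q)f(x)\quad\text{for }\gamma\in\Gamma(p^2),\ x\in X;\label{eq:H1}\\
&\{x\in X:f(x)\in GL_m(\mathbb Q)y\}\text{ is null for every }y\in\mathrm{Gr}(\mathbb Q_q^m).\label{eq:H2}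
\end{align}
Then $q=p$. Moreover there are a Borel map $b:X\to GL_m(\mathbb Q)$, an open subgroup $K_1\le K$, a $K_1$-orbit $X_1\subseteq X$, a conull Borel set $X_1'\subseteq X_1$, a unital subalgebra $S\subseteq M_m(\mathbb Q)$ with radical $J$, a $\mathbb Q$-rational representation $\tau:SL_N\to GL_m$, and a map $F:\mathrm{Gr}_k(\mathbb Q_p^N)\to\mathrm{Gr}(\mathbb Q_p^m)$ with the following properties.
\begin{enumerate}
\item[(a)] $F(gx)=\tau(g)F(x)$ for all $g\in SL_N(\mathbb Q_p)$ and all $x$.
\item[(b)] $F(x)=b(x)f(x)$ and $S_{F(x)}=S$ for $x\in X_1'$.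
\item[(c)] $[d\tau(\xi),S]\subseteq J$ for $\xi\in sl_N(\mathbb Q)$.
\item[(d)] $(S\otimes\mathbb Q_p)F(x)\subseteq F(x)$ for all $x$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{The action.} Let $\Gamma=\Gamma(p^2)$. It is dense in $K$ by (SA), so it acts ergodically on $X$ with the normalized measure $\mu$. The action is profinite: $X=\varprojlim X_j$ with $X_j=K_p(p^j)\backslash X$ for $j\ge2$. It is essentially free, because nonscalar elements fix only null sets, the scalars in $SL_N(\mathbb Z)$ are among $\pm1$, and $-1\notin\Gamma(p^2)$. (This is the reason for the exponent $2$.)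

\emph{The cocycle.} There are countably many subalgebras of $M_m(\mathbb Q)$, and $V\mapsto S_V$ is Borel because $\{V:aV\subseteq V\}$ is closed for each $a$. By \eqref{eq:H1} the $GL_m(\mathbb Q)$-conjugacy class of $S_{f(x)}$ is $\Gamma$-invariant, so by ergodicity it is almost everywhere constant. So there are $S$ and a Borel $b_0:X\to GL_m(\mathbb Q)$ such that $f_1(x)=b_0(x)f(x)$ satisfies $S_{f_1(x)}=S$ almost everywhere. Let $\mathcal N$ be the normalizer of $S$ in $GL_m(\mathbb Q)$, and $\Lambda=\mathcal N/S^\times$. If $S_V=S_{V'}=S$ and $hV=V'$ with $h\in GL_m(\mathbb Q)$, then $hSh^{-1}=S$, so $h\in\mathcal N$, and the coset $hS^\times$ is determined by $V$ and $V'$. In particular, $\Lambda$ acts freely on $\{V:S_V=S\}$. Hence $f_1(\gamma x)=\alpha(\gamma,x)f_1(x)$ for a unique measurable cocycle $\alpha:\Gamma\times X\to\Lambda$.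

By (T) and (Ioana) there are $j\ge2$ and a map $X\to\Lambda$, which we lift to a Borel map $b_1:X\to\mathcal N$, such that $f'=b_1f_1$ satisfies $f'(\gamma x)=\alpha'(\gamma,x)f'(x)$ almost everywhere, where $\alpha'(\gamma,x)\in\Lambda$ depends only on $\gamma$ and the image of $x$ in $X_j$. Still $S_{f'(x)}=S$ almost everywhere. The group $\Gamma(p^j)$ fixes $X_j$ pointwise. Fix a fiber $X_0$ of $X\to X_j$, that is, a $K_p(p^j)$-orbit. On it the cocycle identity says that there is a homomorphism $\varphi:\Gamma(p^j)\to\Lambda$ with $f'(\gamma x)=\varphi(\gamma)f'(x)$ for $\gamma\in\Gamma(p^j)$ and almost every $x\in X_0$.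

\emph{The rational lift.} Let $\mathbf N\le GL_m$ be the $\mathbb Q$-group normalizing $S$, and $\mathbf S^\times\trianglelefteq\mathbf N$ the unit group of $S$. Then $\mathbf N(\mathbb Q)=\mathcal N$, $\mathbf S^\times(\mathbb Q)=S^\times$,
\[
\mathfrak n:=\mathrm{Lie}\,\mathbf N=\{e\in gl_m(\mathbb Q):[e,S]\subseteq S\},\qquad\mathrm{Lie}\,\mathbf S^\times=S,
\]
and $\mathbf H=\mathbf N/\mathbf S^\times$ is a linear $\mathbb Q$-group with $\Lambda\le\mathbf H(\mathbb Q)$ and Lie algebra $\mathfrak n/S$. Embed $\mathbf H$ as a closed subgroup of some $GL_D$. Lemma~\ref{lem:rat} gives a $\mathbb Q$-rational $\Psi:SL_N\to GL_D$ that agrees with $\varphi$ on a finite index subgroup; this subgroup is Zariski dense, so $\Psi$ maps into $\mathbf H$. To lift $\Psi$ to $\mathbf N$, consider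
\[
\mathfrak k=\{(e,\xi)\in\mathfrak n\oplus sl_N(\mathbb Q):\ e+S=d\Psi(\xi),\ [e,S]\subseteq J\}.
\]
This is a Lie algebra: if $[e,S],[e',S]\subseteq J$, then $[[e,e'],S]\subseteq[e,J]+[e',J]\subseteq J$, since $J\subseteq S$.

The projection $\mathfrak k\to sl_N(\mathbb Q)$ is onto. Indeed, given $\xi$, take any $e\in\mathfrak n$ with $e+S=d\Psi(\xi)$, and let $\partial=[e,\cdot\,]$, a derivation of $S$. It preserves $J$: in characteristic $0$, $J$ consists of the $a\in S$ such that left multiplication by $ac$ on $S$ has trace zero for all $c\in S$. For every $a\in S$, left multiplication by $\partial(a)$ is the commutator of $\partial$ with left multiplication by $a$, so it has trace zero. Hence for $a\in J$ and $c\in S$ the identity $\partial(a)c=\partial(ac)-a\,\partial(c)$ shows that left multiplication by $\partial(a)c$ has trace zero, so $\partial(a)\in J$. So $\partial$ induces a derivation of the semisimple algebra $S/J$. Such a derivation is inner, and after subtracting an element of $S$ from $e$ we have $[e,S]\subseteq J$.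

By Levi's theorem the surjection $\mathfrak k\to sl_N(\mathbb Q)$ splits. The splitting gives a Lie homomorphism $sl_N(\mathbb Q)\to\mathfrak n$, which integrates to a $\mathbb Q$-rational $\tau:SL_N\to\mathbf N\le GL_m$ satisfying (c). The composite $SL_N\to\mathbf N\to\mathbf H$ has differential $d\Psi$, so it is $\Psi$. By (CSP) there is $c$, divisible by $p^j$, such that $\tau(\gamma)S^\times=\varphi(\gamma)$ for $\gamma\in\Gamma(c)$. Since $S^\times$ fixes $f'(x)$,
\begin{equation}\label{eq:equiv}
f'(\gamma x)=\tau(\gamma)f'(x)\qquad\text{for }\gamma\in\Gamma(c)\text{ and almost every }x\in X_0.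
\end{equation}
Let $K_1=K_p(c)$ and let $X_1\subseteq X_0$ be a $K_1$-orbit. By (SA), $\Gamma(c)$ is dense in $K_1$, so it is ergodic on $X_1$. By Lusin's theorem $f'$ is continuous on closed subsets of $X_1$ of measure arbitrarily close to full, and $K_1$ preserves the measure; hence, if $k_i\to k$ in $K_1$, then $f'(k_ix)\to f'(kx)$ in measure on $X_1$.

\emph{The primes agree.} Suppose $q\ne p$. By (SA), for $h\in K_q(c)$ there are $\gamma_i\in\Gamma(c)$ with $\gamma_i\to1$ in $K_p(c)$ and $\gamma_i\to h$ in $K_q(c)$. In \eqref{eq:equiv} for $\gamma_i$, the left side tends to $f'(x)$ in measure, and the right side to $\tau(h)f'(x)$ because $\tau$ acts on $\mathrm{Gr}(\mathbb Q_q^m)$ through $SL_N(\mathbb Q_q)$. So $f'(x)=\tau(h)f'(x)$ for almost every $x\in X_1$. Taking $h=\gamma\in\Gamma(c)$ and using \eqref{eq:equiv} again, we get $f'(\gamma x)=f'(x)$ almost everywhere. By ergodicity $f'$ is almost everywhere equal to a constant $y$ on $X_1$, so $f(x)\in GL_m(\mathbb Q)y$ for almost every $x\in X_1$. This contradicts \eqref{eq:H2}. So $q=p$.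

\emph{The map $F$.} Letting $\gamma_i\to k$ in \eqref{eq:equiv}, we get, for every $k\in K_1$, $f'(kx)=\tau(k)f'(x)$ for almost every $x\in X_1$. By Fubini there is $x_1\in X_1$ with
\[
f'(kx_1)=\tau(k)f'(x_1)\qquad\text{for almost every }k\in K_1.
\]
If $s\in K_1$ fixes $x_1$, then for almost every $k$ we have $\tau(k)f'(x_1)=f'(kx_1)=f'(ksx_1)=\tau(ks)f'(x_1)$, so $\tau(s)$ fixes $f'(x_1)$. The stabilizer $\mathbf P$ of $x_1$ in $SL_N$ is connected, and $K_1\cap\mathbf P(\mathbb Q_p)$ is open in $\mathbf P(\mathbb Q_p)$, hence Zariski dense in $\mathbf P$. So $\tau(\mathbf P(\mathbb Q_p))$ fixes $f'(x_1)$. Therefore $F(gx_1)=\tau(g)f'(x_1)$, $g\in SL_N(\mathbb Q_p)$, is well defined on $\mathrm{Gr}_k(\mathbb Q_p^N)=SL_N(\mathbb Q_p)x_1$. It satisfies (a), and $F=f'$ almost everywhere on $X_1$. With $b=b_1b_0$ this gives (b).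

For (d), let $a\in S$. The set of $g\in SL_N(\mathbb Q_p)$ with $a\,\tau(g)F(x_1)\subseteq\tau(g)F(x_1)$ is Zariski closed, and by (b) it contains a conull, hence dense, subset of $K_1$. So it contains $K_1$, which is Zariski dense, and it is all of $SL_N(\mathbb Q_p)$.
\end{proof}

\section{Distinct primes, and isomorphism to quasi-isomorphism}\label{sec:first}

From here on the source of a reduction has rank $n$ and prime $p$, and the target has rank $m$ and prime $q$. Let $3\le N\le n$, $1\le k\le N-1$. For $x\in\mathrm{Gr}_k(\mathbb Q_p^N)$ regard $x\subseteq\mathbb Q_p^N\subseteq\mathbb Q_p^n$ and put $A_x=A(x\cap\mathbb Z_p^n)$, a $p$-local group of rank $n$ with $L_{A_x}=x\cap\mathbb Z_p^n=x\cap\mathbb Z_p^N$ and $C_{A_x}=x$. By Lemmas~\ref{lem:dual}(c) and~\ref{lem:hull},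
\begin{equation}\label{eq:qi}
A_x\sim A_y\iff y\in GL_N(\mathbb Q)x .
\end{equation}

\begin{lemma}\label{lem:hyp}
Let $\theta$ be a Borel reduction of $\cong_{n,p}$ or $\sim_{n,p}$ to $\cong_{m,q}$ or $\sim_{m,q}$. Then $f(x)=C_{\theta(A_x)}$ is a Borel map on $\mathrm{Gr}_k(\mathbb Q_p^N)$, and it satisfies \eqref{eq:H1} and \eqref{eq:H2} on every orbit of $K_p(p^2)$.
\end{lemma}

\begin{proof}
$f$ is Borel by Lemma~\ref{lem:dual}(d). Let $\gamma\in SL_N(\mathbb Z)$. Then $\gamma\oplus1$ maps $x\cap\mathbb Z_p^n$ onto $\gamma x\cap\mathbb Z_p^n$, so $A_{\gamma x}\cong A_x$. Hence $\theta(A_{\gamma x})$ and $\theta(A_x)$ are equivalent in the target, in particular quasi-isomorphic, and $f(\gamma x)\in GL_m(\mathbb Q)f(x)$. This gives \eqref{eq:H1}. If $f(x)\in GL_m(\mathbb Q)y$, then $\theta(A_x)$ lies in one fixed $\sim_{m,q}$-class, which is countable. For each value $B$ in that class, the groups $A_x$ with $\theta(A_x)=B$ are equivalent in the source, in particular quasi-isomorphic, so these $x$ lie in one $GL_N(\mathbb Q)$-orbit by \eqref{eq:qi},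 a countable set. So the set in \eqref{eq:H2} is countable.
\end{proof}

\begin{proposition}\label{prop:B2}
Let $n\ge3$, $m\ge1$ and $p\ne q$. Then $\sim_{n,p}\ \not\le_B\ \cong_{m,q}$.
\end{proposition}

\begin{proof}
If there were a reduction, Lemma~\ref{lem:hyp} and Proposition~\ref{prop:rigid}, with $N=n$ and $k=1$, would give $p=q$.
\end{proof}

We turn to reductions of $\cong$ to $\sim$. The map $F$ records subspaces only, and it is equivariant under all of $SL_N(\mathbb Q)$, not only under $SL_N(\mathbb Z)$. So a reduction would make $A_x$ isomorphic to $A_{gx}$ for rational $g$. But such a $g$ can distort the lattice $x\cap\mathbb Z_p^n$: its image under $g$ need not be homothetic to $gx\cap\mathbb Z_p^n$. This can happen only if $\dim x\ge2$, so we take $k=2$, which is at most $n-1$ because $n\ge3$.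

\begin{proposition}\label{prop:B1}
Let $n\ge3$, $m\ge1$, and let $p,q$ be any primes. Then $\cong_{n,p}\ \not\le_B\ \sim_{m,q}$.
\end{proposition}

\begin{proof}
Suppose $\theta$ is a reduction. By Lemma~\ref{lem:hyp} we may apply Proposition~\ref{prop:rigid} with $N=n$, $k=2$ and $f(x)=C_{\theta(A_x)}$ on an orbit of $K_p(p^2)$. So $q=p$, and we have $F,\tau,b,K_1,X_1,X_1'$. Let $g\in SL_n(\mathbb Q)$. By quasi-invariance, almost every $x\in X_1\cap g^{-1}X_1$ satisfies $x,gx\in X_1'$. For such $x$ we have $F(gx)=\tau(g)F(x)$ with $\tau(g)\in GL_m(\mathbb Q)$, so $f(gx)\in GL_m(\mathbb Q)f(x)$ by (b). Hence $\theta(A_{gx})\sim\theta(A_x)$, and $A_{gx}\cong A_x$ because $\theta$ is a reduction. So there is $h\in GL_n(\mathbb Q)$ with $h(x\cap\mathbb Z_p^n)=gx\cap\mathbb Z_p^n$. Then $g^{-1}h$ fixes $x$, and for almost every $x$ this means $h=\lambda g$ with $\lambda\in\mathbb Q^*$. Thus, for every $g\in SL_n(\mathbb Q)$,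
\begin{equation}\label{eq:homothety}
\lambda g(x\cap\mathbb Z_p^n)=gx\cap\mathbb Z_p^n\quad\text{for almost every }x\in X_1\cap g^{-1}X_1,\text{ with some }\lambda=\lambda(x)\in\mathbb Q^*.
\end{equation}

To contradict this, fix $x_0\in X_1$ and a $\mathbb Z_p$-basis $v_1,\dots,v_n$ of $\mathbb Z_p^n$ with $x_0=\langle v_1,v_2\rangle$. Let $g_0\in SL_n(\mathbb Q_p)$ be $\mathrm{diag}(p,p^{-1},1,\dots,1)$ in this basis. Then $g_0x_0=x_0$, and $g_0(x_0\cap\mathbb Z_p^n)=\mathbb Z_ppv_1\oplus\mathbb Z_pp^{-1}v_2$ is not a scalar multiple of $x_0\cap\mathbb Z_p^n=\mathbb Z_pv_1\oplus\mathbb Z_pv_2$. By (SA) there is $g\in SL_n(\mathbb Q)$ of the form $g=ug_0$ with $u\in K_1$. For $w\in K_1\cap g^{-1}K_1g$ put $x=wx_0$ and $w'=gwg^{-1}\in K_1$. Then $x\in X_1$ and $gx=w'gx_0=w'ux_0\in X_1$. Since $w,w',u$ preserve $\mathbb Z_p^n$,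
\[
g(x\cap\mathbb Z_p^n)=w'ug_0(x_0\cap\mathbb Z_p^n),\qquad gx\cap\mathbb Z_p^n=w'u(x_0\cap\mathbb Z_p^n).
\]
These lattices are not scalar multiples of each other, so the equation in \eqref{eq:homothety} fails for all such $x$. They form a nonempty open set, which is a contradiction.
\end{proof}

\section{Quasi-isomorphism to isomorphism: fixed vectors}\label{sec:fixed}

By Propositions~\ref{prop:B2} and~\ref{prop:B1} it remains to decide when $\sim_{n,p}\,\le_B\,\cong_{m,p}$, with the same prime $p$ on both sides. Let $\theta$ be a reduction, let $3\le N\le n$ and $1\le k\le N-1$, and let $F,\tau,b,K_1,X_1,X_1',S,J$ be the data that Lemma~\ref{lem:hyp} and Proposition~\ref{prop:rigid} give for $f(x)=C_{\theta(A_x)}$ on an orbit of $K_p(p^2)$ in $\mathrm{Gr}_k(\mathbb Q_p^N)$. For $x\in X_1'$ let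
\[
L'(x)=b(x)L_{\theta(A_x)},\quad\text{a lattice in } b(x)f(x)=F(x).
\]
It corresponds to the group $b(x)^{-T}\theta(A_x)\cong\theta(A_x)$. So for $x,y\in X_1'$, using \eqref{eq:qi},
\begin{equation}\label{eq:key}
L'(y)\in GL_m(\mathbb Q)L'(x)\iff\theta(A_x)\cong\theta(A_y)\iff A_x\sim A_y\iff y\in GL_N(\mathbb Q)x.
\end{equation}
Below we use conditions of the form $L'(x)=\varepsilon_x\Lambda_0$, with $\Lambda_0$ a fixed lattice and $x$ and the linear injection $\varepsilon_x$ depending on a parameter in a Borel way. Such a condition is Borel: by Lemma~\ref{lem:dual}(a) it is the equality of the subgroups $b(x)^{-T}\theta(A_x)$ and $A(\varepsilon_x\Lambda_0)$ of $\mathbb Q^m$, and both depend on the parameter in a Borel way.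

The source is now coarse: for rational $g$ the groups $A_x$ and $A_{gx}$ are quasi-isomorphic, so $L'(x)$ and $L'(gx)$ must be $GL_m(\mathbb Q)$-equivalent lattices. Let us see what this means when $S=\mathbb Q$. The rational maps taking $F(x)$ to $F(gx)$ are then the multiples of $\tau(g)$, so $\tau(g)L'(x)$ and $L'(gx)$ are homothetic. Letting $g$ approximate elements of the stabilizer $P$ of a point $x_1$, one finds that $\tau(P)$ preserves the homothety class of a lattice in $C=F(x_1)$. If $\tau(P)$ induced all of $SL(C)$ on $C$ and $\dim C\ge2$, this would be absurd, since $\mathrm{diag}(p,p^{-1},1,\dots,1)$ in a basis of the lattice changes its homothety class. In general we find that, on the level of Lie algebras, $P$ acts on $C$ only through the trace of its action on $x_1$. For $x\in\mathrm{Gr}_k(\mathbb Q_p^N)$ let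
\[
\mathfrak p_x=\{\xi\in sl_N(\mathbb Q_p):\xi x\subseteq x\},\qquad\mathfrak p_x^+=\{\xi\in\mathfrak p_x:\mathrm{tr}(\xi|_x)=0\}.
\]
If $x'$ is a complement of $x$, then $\mathfrak p_x^+=\mathfrak h\oplus\mathfrak u$ with $\mathfrak h=sl(x)\oplus sl(x')$ and $\mathfrak u=\mathrm{Hom}(x',x)$.

\begin{proposition}\label{prop:fixed}
In the situation above, $d\tau(\xi)F(x)=0$ for all $x\in\mathrm{Gr}_k(\mathbb Q_p^N)$ and all $\xi\in\mathfrak p_x^+$.
\end{proposition}

\begin{proof}
By (a), and since $\mathfrak p_{gx}^+=g\mathfrak p_x^+g^{-1}$, it is enough to treat one point. Fix $x_1\in X_1$, so $X_1=K_1x_1$. Let $G=SL_N(\mathbb Q_p)$, let $P$ be the stabilizer of $x_1$ in $G$, and let $C=F(x_1)$. Then $\tau(P)C=C$. Write $S_p=S\otimes\mathbb Q_p$ and $J_p=J\otimes\mathbb Q_p$, the radical of $S_p$. By (c), and since $SL_N$ is connected, $\tau(G)$ normalizes $S_p$ and $J_p$ and acts trivially by conjugation on $S_p/J_p$.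

\emph{Step 1: a lattice in $C$ that is preserved up to $S_p^\times$.} For $u\in K_1$ with $ux_1\in X_1'$, the lattice $L'(ux_1)$ lies in $F(ux_1)=\tau(u)C$, so $\tau(u)^{-1}L'(ux_1)$ is one of the countably many lattices in $C$. Hence there are a lattice $L_0$ in $C$ and a set $B\subseteq K_1$ of positive Haar measure such that
\[
ux_1\in X_1'\quad\text{and}\quad L'(ux_1)=\tau(u)L_0\qquad\text{for }u\in B.
\]
Let $s\in P$. By Steinhaus' theorem $BsB^{-1}$ has nonempty interior in $G$, so by (SA) it contains some $g\in SL_N(\mathbb Q)$; write $g=u'su^{-1}$ with $u,u'\in B$. With $x=ux_1$ we have $gx=u'sx_1=u'x_1$, so $x,gx\in X_1'$. By \eqref{eq:key} there is $h\in GL_m(\mathbb Q)$ with $hL'(x)=L'(gx)$. Then $hF(x)=F(gx)=\tau(g)F(x)$, so $a:=\tau(g)^{-1}h$ lies in $S_{F(x)}^\times=S^\times$. Now $hL'(x)=L'(gx)$ reads $\tau(g)a\tau(u)L_0=\tau(u')L_0$. Since $\tau(g)=\tau(u')\tau(s)\tau(u)^{-1}$, putting $a_s=\tau(u)^{-1}a\tau(u)\in S_p^\times$ we get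
\begin{equation}\label{eq:pres}
\tau(s)a_sL_0=L_0\qquad\text{for every }s\in P\text{ and some }a_s\in S_p^\times.
\end{equation}

\emph{Step 2: nilpotent elements act trivially on graded pieces.} By (d), $S_pC\subseteq C$. The filtration $C\supseteq J_pC\supseteq J_p^2C\supseteq\dots\supseteq0$ is stable under $S_p$ and $\tau(P)$. On $\overline C_i=J_p^iC/J_p^{i+1}C$ the algebra $S_p$ acts through a semisimple algebra $\mathfrak B\subseteq\mathrm{End}(\overline C_i)$, a quotient of $S_p/J_p$. The group $\tau(P)$ commutes with $\mathfrak B$, because $\tau(s)a\tau(s)^{-1}-a\in J_p$ for $a\in S_p$. Let $\mathfrak B'$ be the commutant of $\mathfrak B$ in $\mathrm{End}(\overline C_i)$; it is semisimple.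

Let $\xi\in\mathfrak p_{x_1}$ be nilpotent, and let $\eta\in\mathfrak B'$ be the operator, also nilpotent, that $d\tau(\xi)$ induces on $\overline C_i$. For $t\in\mathbb Q_p$ apply \eqref{eq:pres} to $s=\exp(t\xi)\in P$. Since $\tau(s)$ and $a_s$ preserve $J_p^iC$ and $J_p^{i+1}C$, we obtain $a_t\in\mathfrak B^\times$ such that $\exp(t\eta)a_t$ preserves the image $M$ of $L_0\cap J_p^iC$, a lattice in $\overline C_i$ that does not depend on $t$. Conjugation by $\exp(t\eta)a_t$ therefore preserves the lattice $\mathrm{End}(M)\cap\mathfrak B'$ of $\mathfrak B'$. On $\mathfrak B'$ this conjugation equals $\exp(t\,\mathrm{ad}\,\eta)$, since $a_t$ commutes with $\mathfrak B'$. So $\exp(t\,\mathrm{ad}\,\eta)|_{\mathfrak B'}$ is bounded for $t\in\mathbb Q_p$. It is also polynomial in $t$, because $\eta$ is nilpotent, and a nonconstant polynomial is unbounded on $\mathbb Q_p$. Hence it is constant, and $\mathrm{ad}\,\eta=0$ on $\mathfrak B'$. So $\eta$ is a nilpotent element of the center of the semisimple algebra $\mathfrak B'$, and $\eta=0$.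

\emph{Step 3: from graded pieces to $C$.} Let $x_1'$ be a complement of $x_1$. The algebra $\mathfrak h=sl(x_1)\oplus sl(x_1')$ is spanned by nilpotent elements: in each summand take the off-diagonal matrix units $E_{ij}$ together with the matrices $E_{ii}-E_{jj}-E_{ij}+E_{ji}$. By Step~2 it acts trivially on every $\overline C_i$, so its image in $\mathrm{End}(C)$ is a nilpotent Lie algebra. This image is also semisimple, hence $0$. Finally, $\mathfrak u=\mathrm{Hom}(x_1',x_1)$ is an irreducible $\mathfrak h$-module, nontrivial because $N\ge3$ makes one of $x_1,x_1'$ at least two-dimensional. So $\mathfrak u=[\mathfrak h,\mathfrak u]$, and $\mathfrak u$ acts trivially on $C$ as well.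
\end{proof}

\section{Collisions}\label{sec:collisions}

\subsection{From rank 3 to rank 3}

\begin{proposition}\label{prop:33}
For every prime $p$, $\ \sim_{3,p}\ \not\le_B\ \cong_{3,p}$.
\end{proposition}

\begin{proof}
Suppose $\theta$ is a reduction. We use the setting of Section~\ref{sec:fixed} with $N=n=m=3$ twice, for $k=1$ and for $k=2$, and obtain $F_k$, $\tau_k$, and lattices $L'_k(x)$ in $F_k(x)$ for $x$ in a set $Z_k\subseteq\mathrm{Gr}_k(\mathbb Q_p^3)$ of positive measure. By (b) and \eqref{eq:H2}, $F_k$ is not constant. So, by (a), $\tau_k$ is nontrivial and $F_k(x)\ne0$ for all $x$.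

A nontrivial irreducible representation of $SL_3$ has dimension at least $3$, and there are two of dimension $3$. So, up to conjugation by an element $d$ of $GL_3(\mathbb Q)$, $\tau_k$ is either $g\mapsto g$ or $g\mapsto g^{-T}$. Replacing $\tau_k,F_k,b_k,S_k$ by $d\tau_kd^{-1},dF_k,db_k,dS_kd^{-1}$, and hence $L_k'$ by $dL_k'$, we may assume that it is one of these two. By Proposition~\ref{prop:fixed}, $F_k(x)$ is contained in the space of vectors killed by $\mathfrak p_x^+$ under $d\tau_k$. We compute this space, writing $\mathfrak p_x^+=sl(x)\oplus sl(x')\oplus\mathrm{Hom}(x',x)$.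

For $\tau_k(g)=g$ we need the $v\in\mathbb Q_p^3$ with $\xi v=0$ for all $\xi\in\mathfrak p_x^+$. The part $\mathrm{Hom}(x',x)$ forces $v\in x$. On $x$ the algebra acts through $sl(x)$, so the space is $x$ if $k=1$ and $0$ if $k=2$.

For $\tau_k(g)=g^{-T}$ we need the $v$ with $\xi^Tv=0$ for all $\xi\in\mathfrak p_x^+$, that is, the $v$ orthogonal to the sum of the images of all $\xi\in\mathfrak p_x^+$. This sum contains $x$, because of $\mathrm{Hom}(x',x)$. If $k=1$, then it also contains $x'$, because of $sl(x')$, and the space is $0$. If $k=2$, then $sl(x')=0$, the sum is $x$, and the space is $x^\perp$.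

Since $F_k(x)\ne0$, we conclude
\[
F_1(x)=x,\quad\tau_1(g)=g;\qquad F_2(z)=z^\perp,\quad\tau_2(g)=g^{-T}.
\]
So the lines and the planes are both coded by lines. The set $\{z^\perp:z\in Z_2\}$ has positive measure in $\mathrm{Gr}_1(\mathbb Q_p^3)$, so by \eqref{eq:erg} there are $g\in SL_3(\mathbb Z)$, $x\in Z_1$ and $z\in Z_2$ with $gx=z^\perp$. Then $gL_1'(x)$ and $L_2'(z)$ are lattices in the same line, so $L_2'(z)=p^cgL_1'(x)$ for some $c$. As $L'_1(x)$ and $L'_2(z)$ correspond to groups isomorphic to $\theta(A_x)$ and $\theta(A_z)$, we get $\theta(A_x)\cong\theta(A_z)$, and so $A_x\sim A_z$. But $C_{A_x}=x$ and $C_{A_z}=z$ have different dimensions, a contradiction.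
\end{proof}

In rank $m\ge4$ the two families of lines can be kept apart, which is what Theorem~A does. For $n\ge4$ no value of $m$ helps, as we show next: there the planes of $\mathbb Q_p^4$ collide with one another.

\subsection{From rank at least 4}

\begin{proposition}\label{prop:B3}
Let $n\ge4$, $m\ge1$, and let $p$ be a prime. Then $\sim_{n,p}\ \not\le_B\ \cong_{m,p}$.
\end{proposition}

\begin{proof}
Suppose $\theta$ is a reduction. We use the setting of Section~\ref{sec:fixed} with $N=4$ and $k=2$. The plan is as follows. Proposition~\ref{prop:fixed} forces $F(x)$ to be built from powers of the line $\Lambda^2x$. A rational automorphism of $\mathbb Q^m$ then carries $F(x)$ to $F(x^\perp)$, and after a rational correction of scalars it matches the lattices too.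

\emph{Step 1: the shape of $F$.} Let $\omega_2$ be the second fundamental weight of $SL_4$, so $\Lambda^2\mathbb Q^4$ has highest weight $\omega_2$. For $d\ge0$ let $E_d\subseteq\mathrm{Sym}^d(\Lambda^2\mathbb Q^4)$ be the span of the $d$-th powers of decomposable vectors $u\wedge v$; so $E_0=\mathbb Q$. The group $SL_4(\mathbb Q)$ is transitive on nonzero decomposable vectors, because two independent vectors $u,v$ extend to a basis of determinant $1$. Hence $E_d$ is the module generated by $(e_1\wedge e_2)^d$, which is a highest weight vector of weight $d\omega_2$. So $E_d$ is irreducible of highest weight $d\omega_2$. By the same argument over $\mathbb Q_p$, $E_d\otimes\mathbb Q_p$ is the span of the $d$-th powers of decomposable vectors of $\Lambda^2\mathbb Q_p^4$.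

Since $SL_4$ is split, its irreducible representations over $\mathbb Q$ are absolutely irreducible. So under $\tau$ the space $W=\mathbb Q^m$ decomposes over $\mathbb Q$ as
\[
W=\bigoplus_{d\ge0}(E_d\otimes\mathbb Q^{m_d})\oplus W',
\]
where $W'$ is the sum of the other isotypic components. Let us find the vectors killed by $\mathfrak p_x^+$. Up to conjugation $x=\langle e_1,e_2\rangle$, and $\mathfrak p_x^+$ consists of the block upper triangular matrices with two traceless $2\times2$ diagonal blocks. It contains all strictly upper triangular matrices, so in an irreducible module it can kill only vectors of the highest weight line. It kills this line if and only if $\mathfrak h=sl_2\oplus sl_2$ does, which happens if and only if the highest weight vanishes on $\mathrm{diag}(1,-1,0,0)$ and $\mathrm{diag}(0,0,1,-1)$, that is, if and only if it is $d\omega_2$ for some $d$. In $E_d\otimes\mathbb Q_p$ the line is spanned by $e^d$, where $0\ne e\in\Lambda^2x$, because $\xi\in\mathfrak p_x$ acts on $\Lambda^2x$ by $\mathrm{tr}(\xi|_x)$. Therefore, with $E_d(x)=\mathbb Q_pe^d$,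
\[
\{w\in W\otimes\mathbb Q_p:\ d\tau(\mathfrak p_x^+)w=0\}=\bigoplus_dE_d(x)\otimes\mathbb Q_p^{m_d}.
\]
Fix $x_1\in\mathrm{Gr}_2(\mathbb Q_p^4)$. By Proposition~\ref{prop:fixed}, $F(x_1)$ lies in this space for $x=x_1$. In a basis adapted to $x_1$ the matrix $\mathrm{diag}(t,t,t^{-1},t^{-1})$, with $t\in\mathbb Q_p^*$ not a root of unity, fixes $x_1$; so, by (a), it preserves $F(x_1)$, and it acts on $E_d(x_1)$ by $t^{2d}$. These eigenvalues are distinct, so $F(x_1)=\bigoplus_dE_d(x_1)\otimes C_d$ with subspaces $C_d\subseteq\mathbb Q_p^{m_d}$. By (a),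
\begin{equation}\label{eq:shape}
F(x)=\bigoplus_dE_d(x)\otimes C_d\qquad\text{for all }x\in\mathrm{Gr}_2(\mathbb Q_p^4),
\end{equation}
with the same spaces $C_d$ for all $x$.

\emph{Step 2: one lattice for many $x$.} Choose a Borel map $x\mapsto e(x)\in\Lambda^2x\setminus\{0\}$. Put $\mathcal C=\bigoplus_dC_d$, and let
\[
\varepsilon_x:\mathcal C\to F(x),\qquad\varepsilon_x((c_d))=\sum_de(x)^d\otimes c_d,
\]
a linear isomorphism by \eqref{eq:shape}. For $x\in X_1'$ the lattice $\varepsilon_x^{-1}L'(x)$ is one of the countably many lattices in $\mathcal C$. So there are a lattice $\Lambda_0$ in $\mathcal C$ and a set $Z\subseteq X_1'$ of positive measure with $L'(x)=\varepsilon_x\Lambda_0$ for $x\in Z$.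

\emph{Step 3: duality.} Let $*:\Lambda^2\mathbb Q^4\to\Lambda^2(\mathbb Q^4)^*\cong\Lambda^2\mathbb Q^4$ be contraction with the volume form, $u\wedge v\mapsto\mathrm{vol}(u,v,\cdot,\cdot)$, followed by the identification given by the standard basis. It is a $\mathbb Q$-linear automorphism, and over $\mathbb Q_p$
\[
*(\Lambda^2x)=\Lambda^2(x^\perp)\qquad\text{for every plane }x:
\]
if $u,v$ span $x$, then $\mathrm{vol}(u,v,\cdot,\cdot)$ is a nonzero $2$-form whose kernel contains $x$, so it spans $\Lambda^2$ of the annihilator of $x$. The same argument over $\mathbb Q$ shows that $*$ maps decomposable rational vectors to decomposable rational vectors, so $\mathrm{Sym}^d(*)$ preserves $E_d$. Hence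
\[
\sigma=\bigoplus_d\bigl(\mathrm{Sym}^d(*)|_{E_d}\otimes1\bigr)\oplus\mathrm{id}_{W'},\qquad
\rho_r=\bigoplus_dr^d\,\mathrm{id}_{E_d\otimes\mathbb Q^{m_d}}\oplus\mathrm{id}_{W'}\quad(r\in\mathbb Q^*)
\]
are elements of $GL_m(\mathbb Q)$. By \eqref{eq:shape}, $\sigma F(x)=F(x^\perp)$. The maps $\rho_r$ will correct scalars.

\emph{Step 4: the collision.} Since $x\mapsto x^\perp$ preserves the measure on $\mathrm{Gr}_2(\mathbb Q_p^4)$, the set $\{x^\perp:x\in Z\}$ has positive measure. By \eqref{eq:erg} there is $g\in SL_4(\mathbb Z)$ such that $\{x\in Z:gx^\perp\in Z\}$ has positive measure. Moreover $\{x:x^\perp\in GL_4(\mathbb Q)x\}$ is null: for each of the countably many $g'\in GL_4(\mathbb Q)$ the set $\{x:x^\perp=g'x\}$ is Zariski closed, and it is proper, since otherwise $u\cdot g'v=0$ for all $u,v$ in a common plane, that is, for all $u,v$, and $g'=0$. So we may choose $x\in Z$ such that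
\[
y:=gx^\perp\in Z\qquad\text{and}\qquad x^\perp\notin GL_4(\mathbb Q)x.
\]

Write $g(*e(x))=t\,e(y)$ with $t\in\mathbb Q_p^*$; this is possible since both vectors are nonzero elements of the line $\Lambda^2y$. For $(c_d)\in\mathcal C$,
\[
\tau(g)\sigma\varepsilon_x((c_d))=\sum_d\bigl(g(*e(x))\bigr)^d\otimes c_d=\sum_dt^de(y)^d\otimes c_d=\varepsilon_y\bigl(s_t((c_d))\bigr),\qquad s_t((c_d))=(t^dc_d).
\]
The stabilizer of $\Lambda_0$ in $GL(\mathcal C)$ is open, and $\mathbb Q$ is dense in $\mathbb Q_p$. So there is $r\in\mathbb Q^*$ with $rt$ so close to $1$ that $s_{rt}\Lambda_0=\Lambda_0$. Put $h=\rho_r\tau(g)\sigma\in GL_m(\mathbb Q)$. Then $h\varepsilon_x=\varepsilon_ys_{rt}$, and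
\[
hL'(x)=h\varepsilon_x\Lambda_0=\varepsilon_ys_{rt}\Lambda_0=\varepsilon_y\Lambda_0=L'(y).
\]
By \eqref{eq:key}, $gx^\perp=y\in GL_4(\mathbb Q)x$, and so $x^\perp\in GL_4(\mathbb Q)x$. This contradicts the choice of $x$.
\end{proof}

\subsection{Proof of Theorem B}

Let $m,n\ge3$. By Proposition~\ref{prop:B1}, with the letters $m$ and $n$ exchanged, $\cong_{m,p}\ \not\le_B\ \sim_{n,q}$ always. For the other direction:
\begin{itemize}
\item if $p\ne q$, then $\sim_{n,q}\ \not\le_B\ \cong_{m,p}$ by Proposition~\ref{prop:B2}, with $p$ and $q$ exchanged;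
\item if $p=q$ and $n\ge4$, then $\sim_{n,p}\ \not\le_B\ \cong_{m,p}$ by Proposition~\ref{prop:B3};
\item if $p=q$ and $n=m=3$, then $\sim_{3,p}\ \not\le_B\ \cong_{3,p}$ by Proposition~\ref{prop:33};
\item if $p=q$, $n=3$ and $m\ge4$, then $\sim_{3,p}\ \le_B\ \cong_{m,p}$ by Theorem~A.
\end{itemize}
So incomparability fails exactly when $n=3$, $p=q$ and $m\ge4$, and then only because $\sim_{3,p}\ \le_B\ \cong_{m,p}$. \qed

\begin{thebibliography}{9}

\bibitem{BMS}
Bass, Milnor and Serre, 1967.

\bibitem{Coskey}
Samuel Coskey, \emph{Borel reductions of profinite actions of $SL(n,\mathbb Z)$}, arXiv:0909.0666 (2009).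

\bibitem{Ioana}
Ioana, \emph{Cocycle superrigidity for profinite actions of property (T) groups}, Duke Math.\ J.\ 157 (2011).

\end{thebibliography}

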